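# When $|T|\le|\operatorname{Re}T|$ forces $T=T^*$

## 1. A family of $2\times2$ matrices with real part $\operatorname{diag}(1,-1)$

Take a real number $0\le t\le1$ and put
$$T_t=\begin{pmatrix}1&t\\-t&-1\end{pmatrix}.$$
Its real part $\operatorname{Re}T_t=\frac12(T_t+T_t^*)$ is $\operatorname{diag}(1,-1)$, whatever $t$ is, so $|\operatorname{Re}T_t|=1$, the identity matrix. For the absolute value $|T_t|=(T_t^*T_t)^{1/2}$ we compute
$$T_t^*T_t=\begin{pmatrix}1&-t\\t&-1\end{pmatrix}\begin{pmatrix}1&t\\-t&-1\end{pmatrix}=\begin{pmatrix}1+t^2&2t\\2t&1+t^2\end{pmatrix}=\begin{pmatrix}1&t\\t&1\end{pmatrix}^2 .$$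
The matrix $\begin{pmatrix}1&t\\t&1\end{pmatrix}$ has eigenvalues $1\pm t\ge0$, so it is the positive square root, and
$$|T_t|=\begin{pmatrix}1&t\\t&1\end{pmatrix},\qquad |\operatorname{Re}T_t|-|T_t|=-t\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
The difference has eigenvalues $\pm t$. So $|T_t|\le|\operatorname{Re}T_t|$ holds only for $t=0$, which is exactly when $T_t$ is self-adjoint. Note also that $|T_t|$ and $|\operatorname{Re}T_t|$ have the same trace, namely $2$; this will come back.

For a complex number $z$ the inequality $|z|\le|\operatorname{Re}z|$ says that $z$ is real. The matrices $T_t$ obey the same rule. Does every bounded operator?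

Throughout, $H$ is a complex Hilbert space, the inner product is linear in the first variable, $|T|=(T^*T)^{1/2}$, and $A\le B$ for self-adjoint operators means $\langle Ax,x\rangle\le\langle Bx,x\rangle$ for all $x\in H$. For self-adjoint $S$ we have $|S|=(S^2)^{1/2}$. The answer to the question is yes.

**Theorem 1.** Let $T$ be a bounded operator on a complex Hilbert space $H$ with $|T|\le|\operatorname{Re}T|$. Then $T=T^*$. (The converse is trivial, so $|T|\le|\operatorname{Re}T|\iff T=T^*$.)

This is the statement conjectured by Fong and Tsui. The problem is taken from Mohammed Hichem Mortad, "A Contribution to the Fong-Tsui Conjecture Related to Self-adjoint Operators", arXiv:1208.4346 (2012). Known results around it are the Fong–Istratescu theorem (if $|T|^2\le(\operatorname{Re}T)^2$, then $T$ is self-adjoint), the Fong–Tsui theorem (if $|T|\le\operatorname{Re}T$, then $T$ is positive), and the statement itself when $T$ is compact or $H$ is finite-dimensional. We shall use none of these.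

## 2. The normal case, and why we may not square

Write $T=A+iB$ with $A=\operatorname{Re}T$ and $B$ self-adjoint. Then
$$T^*T=A^2+B^2+i(AB-BA).\tag{1}$$
Suppose first that $T$ is normal. Then $A$ and $B$ commute, $T^*T=A^2+B^2$, and $|T|$ and $|A|$ commute, since both lie in the commutative $C^*$-algebra generated by $T$ and $1$. For commuting operators $0\le X\le Y$ we have $Y^2-X^2=(Y-X)(Y+X)\ge0$, a product of commuting positive operators. So $|T|\le|A|$ gives $A^2+B^2\le A^2$, hence $B^2\le 0$ and $B=0$.

It is tempting to square in general and reach $|T|^2\le A^2$. This is not allowed: with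
$$X=\begin{pmatrix}1&1\\1&1\end{pmatrix}\le Y=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad Y^2-X^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}-\begin{pmatrix}2&2\\2&2\end{pmatrix}=\begin{pmatrix}3&1\\1&0\end{pmatrix},$$
the difference of squares has determinant $-1$, so it is not positive. The hypothesis with exponent one is really weaker than the one with squares, and it has to be used as it stands.

## 3. Matrices: the trace argument, and the bilateral shift

Let $\dim H<\infty$. Let $U=\operatorname{sgn}(A)$, where $\operatorname{sgn}=1$ on $[0,\infty)$ and $-1$ on $(-\infty,0)$. Then $U$ is a self-adjoint unitary with $UA=AU=|A|$. We have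
$$\operatorname{tr}|A|=\operatorname{tr}(UA)=\tfrac12\big(\operatorname{tr}(UT)+\operatorname{tr}(UT^*)\big)=\operatorname{Re}\operatorname{tr}(UT),$$
since $\operatorname{tr}(UT^*)=\overline{\operatorname{tr}(TU)}=\overline{\operatorname{tr}(UT)}$. Let $T=v|T|$ be the polar decomposition and let $(e_j)$ be an orthonormal eigenbasis of $|T|$ with eigenvalues $s_j$. Then
$$|\operatorname{tr}(UT)|=\Big|\sum_js_j\langle Uve_j,e_j\rangle\Big|\le\sum_js_j=\operatorname{tr}|T| .$$
So $\operatorname{tr}|A|\le\operatorname{tr}|T|$ for every matrix. If $|T|\le|A|$, then $|A|-|T|$ is a positive matrix with trace at most $0$, hence $|T|=|A|$ and $T^*T=A^2$. The trace of (1) now reads $\operatorname{tr}A^2=\operatorname{tr}A^2+\operatorname{tr}B^2$, because a commutator has trace zero. So $B=0$.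

The argument lives on one fact: a unitary conjugation does not change the trace, so a matrix cannot lie below a unitary conjugate of itself without being equal to it. In infinite dimensions that is false. Let $W$ be the bilateral shift $We_n=e_{n+1}$ on $\ell^2(\mathbb Z)$ and let $R$ be the projection onto the closed span of $\{e_n:n\le0\}$. Then $WRW^*$ is the projection onto the closed span of $\{e_n:n\le1\}$, so $WRW^*\ge R$ and $WRW^*\ne R$. Any proof on general $H$ has to replace the trace by something that survives this example.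

## 4. Conditional expectations

We need one notion that is less standard. Recall that a von Neumann algebra on $H$ is a unital $*$-subalgebra of $B(H)$ that equals its double commutant.

**Definition.** Let $\mathcal M$ be a von Neumann algebra on $H$ and $\mathcal N\subseteq\mathcal M$ a von Neumann subalgebra with the same unit $1=1_H$. A conditional expectation $E:\mathcal M\to\mathcal N$ is a linear, unital, positive map that restricts to the identity on $\mathcal N$ and satisfies $E(aXb)=aE(X)b$ for $a,b\in\mathcal N$ and $X\in\mathcal M$ (the bimodule property). It is faithful if $X\ge0$ and $E(X)=0$ imply $X=0$. No normality is assumed.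

Positivity makes $E$ order-preserving. It also gives $E(X^*)=E(X)^*$, since a self-adjoint $X$ is the difference of the positive operators $X+\|X\|1$ and $\|X\|1$.

The main example: let $U$ be a self-adjoint unitary, $\mathcal M=B(H)$, $\mathcal N=\{U\}'$ (the operators commuting with $U$), and
$$E_U(X)=\tfrac12(X+UXU).$$
Since $U\,E_U(X)\,U=E_U(X)$ and $U^2=1$, the values lie in $\{U\}'$. Linearity, positivity, $E_U(1)=1$ and $E_U(a)=a$ for $a\in\{U\}'$ are clear. If $a,b$ commute with $U$, then $UaXbU=a\,UXU\,b$, which gives the bimodule property. It is faithful: if $X\ge0$ and $X+UXU=0$, then $0\le X=-UXU\le0$, so $X=0$. For $U=\operatorname{diag}(1,-1)$ on $\mathbb C^2$, the map $E_U$ keeps the diagonal of a matrix and erases the rest.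

A non-faithful example: on $M_2(\mathbb C)$ with $\mathcal N=\mathbb C1$ let $E(X)=\langle Xe_1,e_1\rangle1$. It kills the positive matrix $\operatorname{diag}(0,1)$.

Here is the stronger theorem that the method gives.

**Theorem 2.** Let $\mathcal M$ be a von Neumann algebra on $H$, $\mathcal N\subseteq\mathcal M$ a von Neumann subalgebra with the same unit $1=1_H$, and $E:\mathcal M\to\mathcal N$ a faithful conditional expectation (no normality assumed). For $S\in\mathcal M$,
$$|S|\le E(\operatorname{Re}S)\iff S\in\mathcal N\ \text{and}\ S\ge0 .$$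
Faithfulness cannot be dropped.

We shall use the following standard facts freely. If $X\ge0$ and $\langle Xy,y\rangle=0$, then $X^{1/2}y=0$, so $Xy=0$; hence $gXg=0$ for a projection $g$ implies $Xg=0$. A decreasing sequence of positive operators converges strongly to a positive operator. If $C\in\mathcal N$, the projection onto $\ker(1-C)$ lies in $\mathcal N$, because every unitary of $\mathcal N'$ commutes with $C$, so it maps this kernel onto itself and commutes with the projection. If $S\in\mathcal M$ has polar decomposition $S=v|S|$, then $v,|S|\in\mathcal M$.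

## 5. Theorem 1 as a statement about a unitary and an expectation

Let $A=\operatorname{Re}T$ and $U=\operatorname{sgn}(A)$. The operator $UT$ has the same absolute value as $T$, and averaging its real part produces $|A|$:
$$E_U(\operatorname{Re}(UT))=\tfrac14\big(UT+T^*U+TU+UT^*\big)=\tfrac12(UA+AU)=|A| .\tag{2}$$
Here we used $U(UT)U=TU$ and $U(T^*U)U=UT^*$. So the hypothesis $|T|\le|\operatorname{Re}T|$ says $|S|\le E_U(\operatorname{Re}S)$ with $S=UT$. In the family of Section 1 with $U=\operatorname{diag}(1,-1)$, we get $UT_t=\begin{pmatrix}1&t\\t&1\end{pmatrix}=|T_t|$. It is already positive, and what fails for $t>0$ is that it does not commute with $U$.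

If $S$ is a unitary times $|S|$, we are in the situation of the following statement, which is the heart of the matter.

**Proposition 3.** Let $E:\mathcal M\to\mathcal N$ be as in Theorem 2. Let $W\in\mathcal M$ be unitary, $P\in\mathcal M$, $P\ge0$, and put $R:=E(\operatorname{Re}(WP))\in\mathcal N$. If $P\le R$, then $WP=P=R$.

In general the polar decomposition gives only a partial isometry. For the unilateral shift $T$ we have $|T|=1$, so no unitary $V$ satisfies $V|T|=T$. The cure is to double the space. Let $v$ be a partial isometry and put, on $H\oplus H$,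
$$V=\begin{pmatrix}v&1-vv^*\\1-v^*v&-v^*\end{pmatrix},\qquad V^*=\begin{pmatrix}v^*&1-v^*v\\1-vv^*&-v\end{pmatrix}.\tag{3}$$
Since $v(1-v^*v)=0=(1-vv^*)v$, and by adjoints $(1-v^*v)v^*=0=v^*(1-vv^*)$, multiplication gives
$$VV^*=\begin{pmatrix}vv^*+(1-vv^*)&v(1-v^*v)-(1-vv^*)v\\(1-v^*v)v^*-v^*(1-vv^*)&(1-v^*v)+v^*v\end{pmatrix}=1,$$
$$V^*V=\begin{pmatrix}v^*v+(1-v^*v)&v^*(1-vv^*)-(1-v^*v)v^*\\(1-vv^*)v-v(1-v^*v)&(1-vv^*)+vv^*\end{pmatrix}=1 .$$
So $V$ is unitary.

**Proof of Theorem 1 from Proposition 3.** Let $A=\operatorname{Re}T$ and $P=|T|\le|A|$. Let $T=vP$ be the polar decomposition, with $v^*v$ the projection onto $\overline{\operatorname{ran}}\,P$. On $H\oplus H$ put $\hat T=T\oplus0$, $\hat P=P\oplus0$, $\hat A=A\oplus0$, and take $V$ as in (3). Since $(1-v^*v)P=0$, we have $V\hat P=\hat T$.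

Let now $U=\operatorname{sgn}(A)\oplus1$, a self-adjoint unitary with $U\hat A=\hat AU=|\hat A|$. Put $W=UV$, a unitary with $W\hat P=U\hat T$. Take $\mathcal M=B(H\oplus H)$, $\mathcal N=\{U\}'$ and $E=E_U$. The computation (2), with hats, gives
$$R=E_U(\operatorname{Re}(W\hat P))=\tfrac12(U\hat A+\hat AU)=|\hat A|=|A|\oplus0\ \ge\ \hat P .$$
Proposition 3 yields $U\hat T=W\hat P=R=|\hat A|$. Hence $\hat T=U|\hat A|=\hat A$, that is, $T=A=\operatorname{Re}T$. $\blacksquare$

Everything now rests on Proposition 3.

## 6. What the trace did, and a telescoping sum in its place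

Let $\Phi(X)=E(WXW^*)$ for $X\in\mathcal M$; it is a positive unital map. Measure the failure of $WP=P$ by
$$Z:=E\big((1-W)P(1-W^*)\big)\ge0 .$$
Expanding and using $E(WP+PW^*)=2R$,
$$Z=E(P)+\Phi(P)-2R .\tag{4}$$

In a matrix algebra with $\operatorname{tr}\circ E=\operatorname{tr}$ (as for $E_U$), Proposition 3 follows at once: $\operatorname{tr}Z=2\operatorname{tr}P-2\operatorname{tr}R\le0$, so $Z=0$. Faithfulness gives $(1-W)P(1-W^*)=0$, hence $P^{1/2}(1-W^*)=0$ and $WP=P$. Moreover $\operatorname{tr}(R-P)=-\frac12\operatorname{tr}Z=0$ and $R-P\ge0$, so $R=P$. This is Section 3 in the new language.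

Without a trace, write $D:=E(R-P)=R-E(P)\ge0$. Then (4) says $\Phi(P)-R=Z+D$, so
$$\Phi(R)-R=\Phi(R-P)+Z+D\ge0 .\tag{5}$$
A trace preserved by $\Phi$ and faithful on positive operators would force both sides to vanish. The bilateral shift, with $E$ the identity map, shows that $\Phi(R)\ge R$ by itself forces nothing.

What can replace a trace? A telescoping sum. If $\rho\ge0$ and $C$ is an operator with $\rho-C\rho C^*\ge Y\ge0$, then conjugating by $C^k$ and adding gives $\sum_{k<n}C^kYC^{*k}\le\rho-C^n\rho C^{*n}\le\rho$. The sums stay bounded, so the terms tend to zero weakly. No trace is needed, but the conjugating operator should lie in $\mathcal N$, where $R$ lives, and $W$ does not. The natural candidate is $C=E(W)$. The price is that $\Phi(X)$ is not $CXC^*$ for $X\in\mathcal N$; there is an error $\Theta(X)$, a positive map about which we know almost nothing. We do know $\Theta(1)$: it is $1-CC^*$, again an expression in $C$. The idea is therefore to arrange the estimates so that $\Theta$ enters only through $\Theta(R)+\Theta(1-R)=\Theta(1)$.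

## 7. Proof of Proposition 3

Note that $R\ge P\ge0$. The notation $\Phi,Z,D$ and equations (4), (5) are as above.

**Step 0: splitting $W$ along $\mathcal N$.** The purpose is to compare $\Phi$ on $\mathcal N$ with conjugation by an element of $\mathcal N$. Let $C=E(W)\in\mathcal N$ and $O=W-C$, so $E(O)=0$. For $X\in\mathcal N$ let $\Theta(X)=E(OXO^*)$. If $X\ge0$ then $OXO^*\ge0$, so $\Theta$ is a positive map. In the expansion of $E\big((C+O)X(C+O)^*\big)$ the cross terms vanish by the bimodule property: $E(CXO^*)=CX\,E(O)^*=0$ and $E(OXC^*)=E(O)XC^*=0$. The same happens with $1-W=(1-C)-O$. Hence, for $X\in\mathcal N$,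
$$\Phi(X)=CXC^*+\Theta(X),\qquad E\big((1-W)X(1-W^*)\big)=(1-C)X(1-C^*)+\Theta(X).\tag{6}$$
With $X=1$ the first formula gives
$$\Theta(1)=1-CC^*.\tag{7}$$
In particular $CC^*\le1$, so $\|C\|\le1$.

**Step 1: the key inequality.** The purpose is an inequality between elements of $\mathcal N$ in which $\Theta$ no longer appears. Suppose $\|R\|=1$ and put $\rho:=1-R\ge0$, $\rho\in\mathcal N$. We claim
$$(1-CC^*)+(1-C)R(1-C^*)\ \le\ 2(\rho-C\rho C^*).\tag{8}$$

Since $\Phi(1)=1$, we have $\rho-\Phi(\rho)=\Phi(R)-R$, and (5) turns this into $\rho-\Phi(\rho)=\Phi(R-P)+Z+D$. By (6), $\Phi(\rho)=C\rho C^*+\Theta(\rho)$. Hence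
$$\rho-C\rho C^*=\Theta(\rho)+Z+D+\Phi(R-P).\tag{9}$$
All four terms on the right are positive. Next we bound $Z$ from below. For $X\ge0$ and any $a,b$,
$$(a-b)X(a-b)^*+(a+b)X(a+b)^*=2aXa^*+2bXb^*,$$
so $(a-b)X(a-b)^*\le2aXa^*+2bXb^*$. Take $a=1$, $b=W$, $X=R-P\ge0$ and apply $E$:
$$E\big((1-W)(R-P)(1-W^*)\big)\le2D+2\Phi(R-P).$$
Write $P=R-(R-P)$ in the definition of $Z$ and use (6) with $X=R$:
$$Z=(1-C)R(1-C^*)+\Theta(R)-E\big((1-W)(R-P)(1-W^*)\big)\ge(1-C)R(1-C^*)+\Theta(R)-2D-2\Phi(R-P).$$
In other words,
$$Z+2D+2\Phi(R-P)\ \ge\ (1-C)R(1-C^*)+\Theta(R).\tag{10}$$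
Now double (9), and drop one $\Theta(\rho)\ge0$ and one $Z\ge0$. By (10),
$$2(\rho-C\rho C^*)\ge\Theta(\rho)+\big[Z+2D+2\Phi(R-P)\big]\ge\Theta(\rho)+\Theta(R)+(1-C)R(1-C^*).$$
Finally $\Theta(\rho)+\Theta(R)=\Theta(1)=1-CC^*$ by (7), and (8) is proved.

To see what (8) says, look at the case $R=1$. Then $\rho=0$ and (8) reads $(1-CC^*)+(1-C)(1-C^*)\le0$. Both terms are positive, so $C=1$. For general $R$ the right-hand side is not zero, but it telescopes.

**Step 2: if $R\ne0$, then $\ker(1-C)\ne\{0\}$.** The purpose is to find at least one vector fixed by $C$. If we multiply $P$ by a positive scalar, $R$ is multiplied by the same scalar, $W$ and $C$ do not change, and $P\le R$ persists. So we may assume $\|R\|=1$ and use (8). Apply $X\mapsto C^kXC^{*k}$ to (8) and sum over $0\le k<n$. The terms from $1-CC^*$ and from $\rho-C\rho C^*$ telescope, and $C^k$ commutes with $1-C$, so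
$$1-C^nC^{*n}+\sum_{k=0}^{n-1}(1-C)\,C^kRC^{*k}(1-C^*)\ \le\ 2\rho-2C^n\rho C^{*n}\ \le\ 2\rho.\tag{11}$$

Since $CC^*\le1$, the sequence $C^nC^{*n}$ decreases. By (8), $\rho-C\rho C^*\ge0$, so $C^n\rho C^{*n}$ decreases. Hence there are strong limits $C^nC^{*n}\to L\ge0$ and $C^n\rho C^{*n}\to\rho_\infty\ge0$. As $R=1-\rho$,
$$C^nRC^{*n}\to\Lambda:=L-\rho_\infty\quad\text{strongly, and }\Lambda\ge0 .$$

The range of $\Lambda$ consists of fixed vectors. Indeed, let $x\in H$ and $y=(1-C^*)x$. Since $1-C^nC^{*n}\ge0$, (11) bounds $\sum_{k<n}\langle C^kRC^{*k}y,y\rangle$ by $2\langle\rho x,x\rangle$ for all $n$. This is a series of nonnegative terms with bounded partial sums, so its terms tend to $0$, and $\langle\Lambda y,y\rangle=0$. As $\Lambda\ge0$, we get $\Lambda y=0$. So $\Lambda(1-C^*)=0$, and taking adjoints, $(1-C)\Lambda=0$. Thus $\operatorname{ran}\Lambda\subseteq\ker(1-C)$.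

And $\Lambda$ is not zero. Drop the sum in (11): $C^nC^{*n}\ge1-2\rho+2C^n\rho C^{*n}$. In the limit $L\ge1-2\rho+2\rho_\infty$, so
$$\Lambda=L-\rho_\infty\ge1-2\rho+\rho_\infty\ge1-2\rho=2R-1 .$$
Since $R\ge0$ and $\|R\|=1$, the number $1$ lies in the spectrum of $R$, hence in that of $2R-1$, and $2R-1\le0$ is false. So $\Lambda\ne0$ and $\ker(1-C)\ne\{0\}$.

Neither step used faithfulness. Note also that the lower bound $2R-1$ sees only the part of $R$ above $\frac12$. So we should not hope for $C=1$ at once; we first settle matters on $\ker(1-C)$ and then start again on the complement.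

**Step 3: on $\ker(1-C)$ the conclusion holds.** The purpose is to show that the projection $g$ onto $\ker(1-C)$ commutes with $W,P,R$ and that $WPg=Pg=Rg$. We have $g\in\mathcal N$ and $Cg=g$. For $x\in gH$, since $\|C^*\|\le1$,
$$\|C^*x-x\|^2\le2\|x\|^2-2\operatorname{Re}\langle C^*x,x\rangle=2\|x\|^2-2\operatorname{Re}\langle x,Cx\rangle=0,$$
so $C^*g=g$, and by adjoints $gC=g$.

First, $W$. By the bimodule property and $W^*W=1$,
$$E\big(g(W-1)^*(W-1)g\big)=g\,E(2-W-W^*)\,g=g(2-C-C^*)g=0 .$$
Faithfulness gives $g(W-1)^*(W-1)g=0$, that is, $Wg=g$. Multiplying by $W^*$, also $W^*g=g$. Taking adjoints, $gW=g=gW^*$.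

Next, $P$ against $R$. As $(1-W^*)g=0$ and $W^*g=g$,
$$gZg=E\big(g(1-W)P(1-W^*)g\big)=0,\qquad g\Phi(P)g=E(gWPW^*g)=E(gPg)=gE(P)g .$$
Compressing (4) by $g$ we get $0=2gE(P)g-2gRg$, so $E\big(g(R-P)g\big)=gRg-gE(P)g=0$. Faithfulness gives $g(R-P)g=0$, and since $R-P\ge0$, also $(R-P)g=0$. Thus $Pg=Rg$.

Now commutation. From $2R=E(WP+PW^*)$ and $W^*g=g$,
$$2Rg=E(WPg)+E(PW^*g)=E(WRg)+E(Pg)=C\,Rg+Rg .$$
The last equality holds because $Rg\in\mathcal N$ gives $E(WRg)=E(W)Rg$, and $E(Pg)=E(Rg)=Rg$. Hence $C\,Rg=Rg$: the range of $Rg$ lies in $\ker(1-C)$, so $Rg=gRg$. The right side is self-adjoint, so $Rg=(Rg)^*=gR$. Also $Pg=Rg=gRg$ is self-adjoint, so $gP=(Pg)^*=Pg$. In summary $g$ commutes with $R$, $P$ and $W$, and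
$$WPg=WRg=WgR=gR=Rg=Pg.\tag{12}$$

**Step 4: the complement of $\ker(1-C)$ carries nothing.** The purpose is to show $P=R=0$ on $fH$, where $f=1-g\in\mathcal N$. By Step 3, $f$ commutes with $R,P,W$, and with $C$ since $Cg=g=gC$.

Suppose $Rf\ne0$. Then $f\mathcal Mf$ and $f\mathcal Nf$ are von Neumann algebras on $fH$ with unit $f$. Because $E(fXf)=fE(X)f$, the map $E$ restricts to $f\mathcal Mf\to f\mathcal Nf$. This restriction is linear and positive, sends $f$ to $f$, is the identity on $f\mathcal Nf$, has the bimodule property, and is faithful, all inherited from $E$. On $fH$ the operator $Wf$ is unitary, since $W$ commutes with $f$, and $Pf=fPf\ge0$. Moreover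
$$E(\operatorname{Re}(Wf\,Pf))=E(f\operatorname{Re}(WP)f)=fRf=Rf\ge fPf=Pf .$$
So the hypotheses of the proposition hold in the corner, with $E(Wf)=Cf$ in the role of $C$ and $Rf\ne0$ in the role of $R$. Step 2, applied there, gives a vector $0\ne x\in fH$ with $Cx=x$. Then $x\in\ker(1-C)=gH$, and $gH\cap fH=\{0\}$: a contradiction.

Hence $Rf=0$, and $0\le Pf\le Rf=0$ gives $Pf=0$. With (12),
$$WP=WPg+WPf=Pg=P,\qquad R=Rg+Rf=Rg=Pg=P .$$
So $WP=P=R$. $\blacksquare$

This completes the proof of Theorem 1 as well.

## 8. Proof of Theorem 2: passing to $2\times2$ matrices over $\mathcal M$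

For Theorem 1 the doubled space came with its own expectation $E_U$. For a general $E$ we must double the expectation.

**Lemma 4.** Let $E:\mathcal M\to\mathcal N$ be a faithful conditional expectation. Then $E_2:M_2(\mathcal M)\to M_2(\mathcal N)$, $E_2\big((x_{ij})\big)=(E(x_{ij}))$, is a faithful conditional expectation.

**Proof.** The map is linear, unital, and the identity on $M_2(\mathcal N)$. For $a,b\in M_2(\mathcal N)$ the $(i,j)$ entry of $E_2(aXb)$ is $\sum_{k,l}E(a_{ik}x_{kl}b_{lj})=\sum_{k,l}a_{ik}E(x_{kl})b_{lj}$, which is the bimodule property.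

Positivity is part of Tomiyama's theorem that conditional expectations are completely positive (J. Tomiyama, *On the projection of norm one in W\*-algebras*, Proc. Japan Acad. 33 (1957); see also Takesaki, *Theory of Operator Algebras I*, Ch. III.3 and IV.3). Since our definition includes the bimodule property, here is a direct argument. Let $X\in M_2(\mathcal M)$ be positive, $X=Y^*Y$ with $Y=(y_{ij})\in M_2(\mathcal M)$, so $x_{ij}=\sum_ky_{ki}^*y_{kj}$. For $n_1,n_2\in\mathcal N$,
$$\sum_{i,j}n_i^*E(x_{ij})n_j=\sum_kE\Big(\big(\sum_iy_{ki}n_i\big)^*\big(\sum_jy_{kj}n_j\big)\Big)\ge0 .\tag{13}$$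
By Zorn's lemma $H$ is an orthogonal sum of subspaces $K_\alpha=\overline{\mathcal N\xi_\alpha}$, each invariant under $\mathcal N$. Put $y=E_2(X)\in M_2(\mathcal N)$. It leaves each $K_\alpha\oplus K_\alpha$ invariant, so $\langle y\eta,\eta\rangle=\sum_\alpha\langle y\eta_\alpha,\eta_\alpha\rangle$, where $\eta_\alpha$ is the component of $\eta$ in $K_\alpha\oplus K_\alpha$. The vectors $(n_1\xi_\alpha,n_2\xi_\alpha)$ are dense in $K_\alpha\oplus K_\alpha$, and on such a vector the form of $y$ equals $\big\langle\sum_{i,j}n_i^*E(x_{ij})n_j\xi_\alpha,\xi_\alpha\big\rangle\ge0$ by (13). So $y\ge0$.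

For faithfulness let $X=Y^*Y$ with $E_2(X)=0$. Then $x_{ii}\ge0$ and $E(x_{ii})=0$, so $0=x_{ii}=\sum_ky_{ki}^*y_{ki}$. All $y_{ki}$ vanish, and $X=0$. $\square$

**Proof of Theorem 2.** If $S\in\mathcal N$ and $S\ge0$, then $E(\operatorname{Re}S)=S=|S|$.

Conversely, let $|S|\le E(\operatorname{Re}S)$ and let $S=v|S|$ be the polar decomposition, with $v,|S|\in\mathcal M$. Let $W\in M_2(\mathcal M)$ be the unitary (3) built from this $v$, and $\hat P=|S|\oplus0$. Since $(1-v^*v)|S|=0$, we have $W\hat P=S\oplus0$, and
$$E_2(\operatorname{Re}(W\hat P))=E(\operatorname{Re}S)\oplus0\ \ge\ |S|\oplus0=\hat P .$$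
By Lemma 4 we may apply Proposition 3 to $E_2$. It gives $S\oplus0=|S|\oplus0=E(\operatorname{Re}S)\oplus0$. So $S=|S|=E(\operatorname{Re}S)$, which lies in $\mathcal N$ and is positive.

Faithfulness cannot be dropped. On $M_2(\mathbb C)$ let $E(X)=\langle Xe_1,e_1\rangle1$ and $S=\operatorname{diag}(1,i)$. Then $|S|=1$ and $\operatorname{Re}S=\operatorname{diag}(1,0)$, so $E(\operatorname{Re}S)=1=|S|$, but $S\not\ge0$. $\blacksquare$

In this example we can watch the proof break. Take $W=S$ and $P=1$. Then $R=1$, $C=E(W)=1$ and $g=1$, in agreement with Steps 1 and 2. But in Step 3, $E\big((W-1)^*(W-1)\big)=0$ while $W\ne1$.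

## 9. Symmetries, pinchings and powers

**Corollary 5.** Let $T$ be a bounded operator on $H$ and $J$ a self-adjoint unitary with $|T|\le\frac12(J\operatorname{Re}T+\operatorname{Re}T\,J)$. Then $T$ is self-adjoint, commutes with $J$, and $JT\ge0$.

**Proof.** Let $S=JT$. Then $S^*S=T^*T$, so $|S|=|T|$. The computation (2), with $J$ for $U$ and without its last equality, gives $E_J(\operatorname{Re}S)=\frac12(J\operatorname{Re}T+\operatorname{Re}T\,J)$. Theorem 2 for $E_J$ gives $JT\ge0$ and $JT\in\{J\}'$. So $T=J(JT)$ is a product of commuting self-adjoint operators, hence self-adjoint. It commutes with $J$ because both factors do. $\square$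

The case $J=1$ is the Fong–Tsui theorem. For $J=\operatorname{sgn}(\operatorname{Re}T)$ the right-hand side is $|\operatorname{Re}T|$, and we recover Theorem 1.

**Corollary 6.** If $(Q_j)$ are pairwise orthogonal projections with $\sum_jQ_j=1$ (strongly) and $|S|\le\sum_jQ_j(\operatorname{Re}S)Q_j$, then $S\ge0$ and $S$ commutes with every $Q_j$.

**Proof.** Let $E(X)=\sum_jQ_jXQ_j$ on $B(H)$. The summands act on the mutually orthogonal spaces $Q_jH$ and have norm at most $\|X\|$, so the sum converges strongly to a block-diagonal operator, which commutes with every $Q_j$. The map is linear, unital and positive. If $a,b$ commute with all $Q_j$, then $Q_jaXbQ_j=a\,Q_jXQ_j\,b$, so $E(aXb)=aE(X)b$. For such $a$ also $E(a)=\sum_jaQ_j=a$. So $E$ is a conditional expectation of $B(H)$ onto $\{Q_j\}'$. It is faithful: if $X\ge0$ and $E(X)=0$, then $Q_jXQ_j=Q_jE(X)Q_j=0$, hence $X^{1/2}Q_j=0$ for all $j$, and $X=0$. Apply Theorem 2. $\square$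

The last statement uses the Löwner–Heinz inequality: if $0\le X\le Y$ and $0<s\le1$, then $X^s\le Y^s$.

**Corollary 7.** Let $p\ge1$ and let $T$ be bounded. Then $|T|^p\le|\operatorname{Re}T|^p$ if and only if $T=T^*$.

**Proof.** By the Löwner–Heinz inequality with exponent $1/p\in(0,1]$, the hypothesis implies $|T|\le|\operatorname{Re}T|$, and Theorem 1 applies. The converse is trivial. $\square$

The case $p=2$ is the Fong–Istratescu theorem, so the squaring that was forbidden in Section 2 is not needed: we pass from squares down to first powers, which is always allowed. For $0<p<1$ in infinite dimensions no claim is made here.
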